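# Frobenius and principal polarizations on $\mathrm{Ab}^2$ of threefolds in characteristic $p$

## 1. Codimension-two cycles, polarizations and zero-cycles

Let $k$ be a field with algebraic closure $\overline k$, absolute Galois group $\Gamma_k$ and characteristic exponent $p$ (so $p=1$ in characteristic $0$). Let $X$ be a smooth projective threefold over $k$. The setting and the question below come from Olivier Benoist and Olivier Wittenberg, "The Clemens-Griffiths method over non-closed fields", arXiv:1903.08015 (2019).

**Definition 1 (regular homomorphism, algebraic representative).** Suppose first that $k=\overline k$, and let $B$ be an abelian variety. A homomorphism $\phi:\mathrm{CH}^2(X)_{\mathrm{alg}}\to B(k)$ is *regular* if for every smooth connected variety $T$, every $t_0\in T(k)$ and every $Z\in\mathrm{CH}^2(T\times X)$ the map $t\mapsto\phi(Z_t-Z_{t_0})$ is given by a morphism $T\to B$. The *algebraic representative* (in the sense of Murre) is an abelian variety $\mathrm{Ab}^2X$ with a regular homomorphism $\phi_X^2:\mathrm{CH}^2(X)_{\mathrm{alg}}\to\mathrm{Ab}^2X(k)$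 that is universal: every regular $\psi:\mathrm{CH}^2(X)_{\rm alg}\to B(k)$ is $h\circ\phi^2_X$ for a unique homomorphism $h:\mathrm{Ab}^2X\to B$. Over a general $k$, the variety $\mathrm{Ab}^2X_{\overline k}$ descends to an abelian variety $\mathrm{Ab}^2X$ over $k$ for which $\phi^2_X$ is $\Gamma_k$-equivariant.

*Example 1.* Let $k=\overline k$, let $C\subset\mathbb P^3$ be a smooth connected projective curve, $b:Y\to\mathbb P^3$ the blow-up of $C$, $\pi:D\to C$ the exceptional divisor, $i:D\hookrightarrow Y$. Let $\Gamma\in\mathrm{CH}^2(C\times Y)$ be the image of $D$ under $(\pi,i)$, so $\Gamma_*=i_*\pi^*$. The blow-up formula says $\mathrm{CH}^2(Y)=b^*\mathrm{CH}^2(\mathbb P^3)\oplus\Gamma_*\mathrm{CH}^1(C)$. Since $\mathcal O_D(D)$ has degree $-1$ on the fibers of $\pi$,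
$${}^t\Gamma_*\Gamma_*x=\pi_*(c_1(\mathcal O_D(D))\cdot\pi^*x)=-x .$$
Take an algebraically trivial class $b^*m+\Gamma_*d$. Pushing forward to $\mathbb P^3$ gives $m=0$, because $b_*\Gamma_*d=0$ (fibers of $\pi$ are contracted); then applying ${}^t\Gamma_*$ shows that $d$ is algebraically trivial. So $\mathrm{CH}^2(Y)_{\rm alg}=\Gamma_*J(C)(k)\cong J(C)(k)$. This identification is regular, since $t\mapsto-{}^t\Gamma_*Z_t$ is given by a divisor on $T\times C$. It is universal: if $\psi$ is regular, then by regularity applied to $\Gamma$ itself, $\psi\circ\Gamma_*$ is a homomorphism of abelian varieties $J(C)\to B$. Hence $\mathrm{Ab}^2Y=J(C)$.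

**Definition 2 (the map $T_\ell\lambda^2$).** For a prime $\ell\ne p$, Bloch's $\ell$-adic Abel–Jacobi map is $\lambda^2:\mathrm{CH}^2(X_{\overline k})[\ell^\infty]\to H^3_{\rm et}(X_{\overline k},\mathbb Q_\ell/\mathbb Z_\ell(2))$. Its restriction to algebraically trivial torsion cycles factors through $\phi_X^2$. Taking Tate modules gives
$$T_\ell\lambda^2:\ T_\ell\mathrm{Ab}^2X_{\overline k}\to H^3_{\rm et}(X_{\overline k},\mathbb Z_\ell(2))/(\text{torsion}).$$
The target is correct: $H^3(\mathbb Q_\ell/\mathbb Z_\ell(2))$ is an extension of the finite group $H^4(\mathbb Z_\ell(2))_{\rm tors}$ by $H^3(\mathbb Z_\ell(2))\otimes\mathbb Q_\ell/\mathbb Z_\ell$, and finite groups have zero Tate module.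

*Example 2.* For $Y$ as in Example 1, $H^3(Y,\mathbb Z_\ell(2))=\Gamma_*H^1(C,\mathbb Z_\ell(1))$. Bloch's map commutes with correspondences and is the Kummer isomorphism $\kappa:T_\ell J(C)\cong H^1(C,\mathbb Z_\ell(1))$ on curves, up to sign. So $T_\ell\lambda^2=\pm\Gamma_*\circ\kappa$, an isomorphism.

**Definition 3 (forms and polarizations).** Let $B$ be an abelian variety over $\overline k$. For $D\in\mathrm{NS}(B)$ let $\varphi_D:B\to\widehat B$, $b\mapsto t_b^*D-D$. A *principal polarization* is the class $D$ of an ample divisor with $\deg\varphi_D=1$. The $\ell$-adic Chern class $c_{1,\ell}(D)\in H^2_{\rm et}(B,\mathbb Z_\ell(1))=\mathrm{Hom}(\bigwedge^2T_\ell B,\mathbb Z_\ell(1))$ is an alternating form on $T_\ell B$.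

*Example 3.* On an elliptic curve, $D=n[0]$ with $n\ge 1$ has $\deg\varphi_D=n^2$, and $c_{1,\ell}(D)$ is $n$ times a perfect form. So the degree of $\varphi_D$ is read off, prime by prime, from discriminants of forms.

**Definition 4 (Property (P)).** $X$ satisfies (P) if there is $\theta\in\mathrm{NS}(\mathrm{Ab}^2X_{\overline k})$ such that

- (i) for every prime $\ell\ne p$, $c_{1,\ell}(\theta)$ is the opposite of the pull-back by $T_\ell\lambda^2$ of the pairing $\bigwedge^2H^3_{\rm et}(X_{\overline k},\mathbb Z_\ell(2))\xrightarrow{\smile}H^6_{\rm et}(X_{\overline k},\mathbb Z_\ell(4))\xrightarrow{\deg}\mathbb Z_\ell(1)$;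
- (ii) $\theta$ is a principal polarization.

(P) depends only on $X_{\overline k}$. A class as in (i) is unique and $\Gamma_k$-invariant, so when (P) holds, $(\mathrm{Ab}^2X,\theta)$ is a principally polarized abelian variety over $k$, the intermediate Jacobian $J^3X$.

*Example 4.* If $H^3=0$, as for $\mathbb P^3$, then (P) holds with $\mathrm{Ab}^2=0$ (its dimension will be $b_3/2$; here one sees it directly from $\mathrm{CH}^2(\mathbb P^3)=\mathbb Z$). For the blow-up $Y$ we compute
$$\deg(\Gamma_*x\cup\Gamma_*y)=\deg_D(\pi^*x\cup\pi^*y\cup c_1(\mathcal O_D(D)))=-\deg_C(x\cup y).$$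
The *opposite* of the pairing is therefore the cup product on $H^1(C)$. We prove in Section 4.5 that this is the form of the theta divisor $\Theta$ on $J(C)$. So $Y$ satisfies (P) with $\theta=\Theta$, in every characteristic. This also explains the word "opposite" in (i).

**Definition 5 ($\mathrm{CH}_0$ supported in dimension $0$).** $\mathrm{CH}_0(X)_{\mathbb Q}$ is *supported in dimension $0$* if there is a closed $Z\subset X_{\overline k}$ of dimension $0$ such that for every algebraically closed $\Omega\supset\overline k$ the map $\mathrm{CH}_0(Z_\Omega)\otimes\mathbb Q\to\mathrm{CH}_0(X_\Omega)\otimes\mathbb Q$ is surjective.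

*Example 5.* On $\mathbb P^3$ and on $Y$ all points are rationally equivalent, over every $\Omega$. On $E\times\mathbb P^2$, with $E$ an elliptic curve, the condition fails. Indeed $\mathrm{CH}_0$ is that of $E$, and a finite set of points of $E(\overline k)$ generates only classes whose degree-$0$ part lies in $E(\overline k)\otimes\mathbb Q$; but if $x\in E(\Omega)$ and $mx\in E(\overline k)$ with $m\geq 1$, then $x\in E(\overline k)$, so a point of $E(\Omega)\setminus E(\overline k)$ is missed. Testing all $\Omega$ matters: for $\overline k=\overline{\mathbb F}_p$ the group $E(\overline k)\otimes\mathbb Q$ is $0$.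

## 2. Property (P) outside characteristic zero

The following is known: *if $k$ has characteristic $0$ and $\mathrm{CH}_0(X)_{\mathbb Q}$ is supported in dimension $0$, then $X$ satisfies (P).*

**Question.** Is this always true when $k$ has characteristic $p>0$? In words: when zero-cycles on a threefold are as simple as possible, does cup product on $H^3$ make $\mathrm{Ab}^2$ a principally polarized abelian variety?

The answer is **no, in every positive characteristic**; in characteristic $2$ the Fermat quintic threefold is a counterexample. Examples 1–4 give no warning: for blow-ups of $\mathbb P^3$ along curves, (P) holds.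

**Working one prime at a time.** Let $\theta$ satisfy (i). For $\ell\ne p$, Lemma 4 below says that $T_\ell\lambda^2$ is an isomorphism when $\mathrm{CH}_0(X)_{\mathbb Q}$ is supported in dimension $0$. The cup product on $H^3(X_{\overline k},\mathbb Z_\ell(2))/\mathrm{tors}$ is perfect by Poincaré duality. So $c_{1,\ell}(\theta)$ is perfect, and $\ell\nmid\deg\varphi_\theta$. In characteristic $0$ this runs over all primes and gives $\deg\varphi_\theta=1$. In characteristic $p$ it gives only that $\deg\varphi_\theta$ is a power of $p$, and stops: étale cohomology with $\mathbb Z_p$-coefficients gives no lattice of rank $b_3$ with perfect duality to compare with.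

**Lifting to characteristic $0$.** One could hope to lift $X$ and apply the known result. The hypothesis on $\mathrm{CH}_0$ does not follow the lift. Over $\mathbb C$, the hypothesis forces $h^{3,0}(X)=0$: the proof of Lemma 1 below, run in Betti cohomology, factors a nonzero multiple of the identity of $H^3(X,\mathbb Q)$, as a map of Hodge structures, through $H^1(C_0,\mathbb Q)(-1)$, which has only types $(1,2)$ and $(2,1)$. Our counterexamples are hypersurfaces of degree $q+1\ge5$, so any lift as a smooth hypersurface has $h^{3,0}=h^0(\mathcal O(q-4))\ne0$.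

This second failure suggests where to look. In characteristic $p$ the Hodge types are replaced by divisibility properties of Frobenius on crystalline cohomology. A curve's $H^1$ enters $H^3(X)$ with a twist, so its Frobenius enters multiplied by $p$. Rationally this says something about slopes. Integrally it says that the image lies in the part of $H^3_{\rm crys}$ on which $F$ is divisible by $p$. That part can be strictly smaller than $H^3_{\rm crys}$, and the discrepancy turns up in $\deg\varphi_\theta$.

## 3. The lattice $M$, its sublattice $M_1$, and the two theorems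

From here on $k$ is algebraically closed of characteristic $p>0$ unless said otherwise, $W=W(k)$, and $\sigma$ is the Frobenius of $W$. For $V$ smooth projective of pure dimension $d$ put $\overline H{}^i(V)=H^i_{\rm crys}(V/W)/\text{torsion}$. It is a free $W$-module of finite rank with a $\sigma$-linear $F$, bijective after $\otimes\mathbb Q$. The pairing $\langle x,y\rangle=\deg(x\cup y)$ on $\overline H{}^i\times\overline H{}^{2d-i}$ is perfect (Berthelot), and
$$\langle Fx,Fy\rangle=p^d\,\sigma\langle x,y\rangle .\tag{1}$$
The *slopes* of $F$ are the rational numbers $a/b$ such that, in a decomposition of the $F$-space after $\otimes\mathbb Q$, $F^b$ fixes a basis of the corresponding piece up to the factor $p^a$. If $V$ comes from $\mathbb F_{p^n}$, they are $v_p(\alpha)/n$ for the eigenvalues $\alpha$ of the linear map $F^n$. For example, $H^1$ of an elliptic curve has slopes $0,1$ (ordinary) or $\frac12,\frac12$ (supersingular).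

For a threefold $X$ put $M=\overline H{}^3(X)$ and
$$M_1=\{m\in M:\ Fm\in pM\}\supset pM .$$

*Example 6.* For the blow-up $Y$ of Example 1, $M\cong H^1_{\rm crys}(C/W)$ with $F_M=pF$, so $M_1=M$.

*Example 7 (linear algebra only; no threefold is claimed).* Let $M=We_1\oplus We_2$, $Fe_1=e_2$, $Fe_2=-p^3e_1$, $\langle e_1,e_2\rangle=1$, alternating. Then $\langle Fe_1,Fe_2\rangle=\langle e_2,-p^3e_1\rangle=p^3$, as (1) requires for $d=3$, and $F^2e_1=-p^3e_1$, so the slopes are $\frac32$. Now $F(ae_1+be_2)=\sigma(a)e_2-p^3\sigma(b)e_1$ lies in $pM$ exactly when $p\mid a$. So $M_1=Wpe_1\oplus We_2$ has colength $1$. On $M_1$ the operator $F/p$ sends $pe_1\mapsto e_2\mapsto-p\,(pe_1)$, which looks like a supersingular elliptic curve. The form on $M_1$ has $\langle pe_1,e_2\rangle=p$, hence discriminant $p^2$: a perfect form on $M$ became imperfect on the sublattice where $F$ is divisible by $p$.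

For an abelian variety $B$ put $L(B)=\mathrm{Hom}_W(H^1_{\rm crys}(B/W),W)$, with Frobenius $F_L$ defined in 4.3.

**Theorem B.** Let $k$ be algebraically closed of characteristic $p>0$ and $X$ a connected smooth projective threefold with $\mathrm{CH}_0(X)_{\mathbb Q}$ supported in dimension $0$. Put $A=\mathrm{Ab}^2X$. Assume

(S) $1$ is not a slope of $F$ on $M_{\mathbb Q}$ (equivalently, by Poincaré duality, $2$ is not a slope).

1. There is an injection $j:L(A)\hookrightarrow M$ of finite colength with $F_Mj=p\,jF_L$. Hence $jL(A)\subset M_1$.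
2. If $\theta$ is as in (i), then $\deg\varphi_\theta=p^{2r}$ with $r=\mathrm{length}(M/jL(A))\ge\mathrm{length}(M/M_1)$. In particular, if $F(M)\not\subset pM$, then (P) fails.
3. A class $\theta$ as in (i) exists.

For $q=p^e$ let $X_q=\{x_0^{q+1}+x_1^{q+1}+x_2^{q+1}+x_3^{q+1}+x_4^{q+1}=0\}\subset\mathbb P^4$; it is smooth because the partial derivatives are $x_i^q$.

**Theorem A.** Let $k$ be any field of characteristic $p>0$ and $q=p^e\ge4$. Then $X_q$ over $k$ is a smooth projective threefold, $\mathrm{CH}_0(X_q)_{\mathbb Q}$ is supported in dimension $0$, and $X_q$ does not satisfy (P). More precisely, a class $\theta$ as in (i) exists, and $\deg(\varphi_\theta:\mathrm{Ab}^2\to\widehat{\mathrm{Ab}^2})=p^{2r}$ with $r\ge\binom q4\ge1$, so $\theta$ is not principal.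

The failure of (P) uses only parts 1 and 2 of Theorem B; part 3 is proved last. The difficulty in parts 1 and 2 is that (i) speaks about $\ell$-adic cohomology while we want information in crystalline cohomology. The bridge consists of algebraic cycles on products of curves: such a cycle acts as $0$ on $\ell$-adic $H^1$ if and only if it acts as $0$ on crystalline $H^1$.

## 4. Correspondences between curves and threefolds in two cohomology theories

**Conventions.** $\ell\ne p$ is a prime. A *curve* $C=\bigsqcup C_i$ is a finite disjoint union of connected smooth projective curves, and $J(C)=\prod J(C_i)$. Choosing a point on each $C_i$ gives $a:C\to J(C)$, equal on $C_i$ to the Abel–Jacobi map into the $i$-th factor. Then $a^*:H^1(J(C))\to H^1(C)=\bigoplus H^1(C_i)$ is an isomorphism in $\ell$-adic and in crystalline cohomology. We trivialize $\mathbb Z_\ell(1)$ when convenient. Push-forward is dual to pull-back, $\langle g_*x,y\rangle=\langle x,g^*y\rangle$; since the pairings are perfect modulo torsion, it is integral modulo torsion. A correspondence acts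 by $\Gamma_*x=\mathrm{pr}_{2*}(\mathrm{pr}_1^*x\cup[\Gamma])$, and $\Gamma^*=({}^t\Gamma)_*$. "Both theories" means $\ell$-adic and crystalline. A *universal sign* is a sign depending only on conventions, not on varieties or classes.

**4.1. A curve's Frobenius enters $M$ multiplied by $p$.** Let $\Gamma\in\mathrm{CH}^2(C\times X)$. Its components are surfaces. Resolving them, write $\Gamma=\sum n_i(f_i,g_i)_*[S_i]$ with $S_i$ smooth projective surfaces, $f_i:S_i\to C$, $g_i:S_i\to X$. By the projection formula $\Gamma_*=\sum n_ig_{i*}f_i^*$, so $\Gamma_*$ maps $H^1_{\rm crys}(C/W)$ to $M$ integrally. Let $g=g_i$, $x\in\overline H{}^1(S_i)$, $y\in M$. By (1) on $S_i$ ($d=2$) and on $X$ ($d=3$),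
$$\langle g_*Fx,Fy\rangle_X=\langle Fx,Fg^*y\rangle_{S_i}=p^2\sigma\langle g_*x,y\rangle_X,\qquad\langle Fg_*x,Fy\rangle_X=p^3\sigma\langle g_*x,y\rangle_X .$$
The elements $Fy$ span $M_{\mathbb Q}$, so $Fg_*=p\,g_*F$. As $f_i^*$ commutes with $F$,
$$F_M\,\Gamma_*=p\,\Gamma_*F\quad\text{on }H^1_{\rm crys}(C/W).\tag{2}$$
Next, in both theories, $\langle\Gamma_*x,z\rangle_X=\deg_{C\times X}(\mathrm{pr}_1^*x\cup[\Gamma]\cup\mathrm{pr}_2^*z)=\langle x,\Gamma^*z\rangle_C$, because $[\Gamma]$ has even degree. Taking $z=\Gamma_*y$,
$$\langle\Gamma_*x,\Gamma_*y\rangle_X=\langle x,R_*y\rangle_C,\qquad R={}^t\Gamma\circ\Gamma\in\mathrm{CH}^1(C\times C).\tag{3}$$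

**4.2. Divisorial correspondences.** The map $\mathrm{CH}^1(C\times C')\to\mathrm{Hom}(J(C),J(C'))$, $R\mapsto(x\mapsto R_*x)$, is surjective, and its kernel consists of the *fibral* classes, which on each $C_i\times C'_j$ are sums of pull-backs from the two factors (Weil). Fibral classes act as $0$ on $H^1$ in both theories: a pull-back of a point of $C$ acts through $x\cup[pt]\in H^3(C)=0$, and a pull-back of a point of $C'$ acts through $\mathrm{pr}_{2*}\mathrm{pr}_1^*x\in H^{-1}=0$. Under the Kummer isomorphism $\kappa:T_\ell J(C)\cong H^1(C,\mathbb Z_\ell(1))$, the homomorphism induced by $R$ becomes $R_*$. Consequently: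

*(Transfer) If $R\in \mathrm{CH}^1(C\times C')$ acts as $0$ on $H^1(C,\mathbb Q_\ell)$, then $R$ is fibral, and so it acts as $0$ on $H^1_{\rm crys}$.*

Indeed $R$ induces $0$ on $T_\ell J(C)$, hence the zero homomorphism.

**4.3. The functor $L$ and degrees of polarizations.** For an abelian variety $B$, $H^*_{\rm crys}(B/W)=\bigwedge^*H^1_{\rm crys}(B/W)$, and $H^1_{\rm crys}(B/W)$ is functorially the contravariant Dieudonné module of $B[p^\infty]$ (Berthelot–Breen–Messing). It carries $V=pF^{-1}$. On $L(B)=H^1_{\rm crys}(B/W)^\vee$ put $(F_Lx)(h)=\sigma(x(Vh))$; this is $W$-linear in $h$ because $V$ is $\sigma^{-1}$-linear. We use: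

- $L$ is covariant and additive, and $L(B)$ is free of rank $2\dim B$.
- Short exact sequences of abelian varieties give short exact sequences of $L$'s.
- An isogeny $u:B\to B'$ of degree $n$ prime to $p$ induces an isomorphism: there is $v$ with $uv=n$, $vu=n$, and $L(n)=n$ is invertible.
- If $H^1_{\rm crys}(B/W)$ has slopes $\lambda$, then $F_L$, the dual of $V=pF^{-1}$, has slopes $1-\lambda$.
- The multiplicity of the slope $0$ in $H^1_{\rm crys}(B/W)$ is the $p$-rank of $B$.

For $D\in\mathrm{NS}(B)$ let $E_D$ be the alternating form on $L(B)$ given by $c_{1,\rm crys}(D)\in\bigwedge^2H^1$, where $\alpha\wedge\beta$ corresponds to $(x,y)\mapsto x(\alpha)y(\beta)-x(\beta)y(\alpha)$. Then $E_{f^*D}(x,y)=E_D(L(f)x,L(f)y)$. Let $g=\dim B$. Expanding in a basis, $c_1(D)^g=g!\,\mathrm{Pf}(E_D)$ times a generator of $\bigwedge^{2g}H^1$, and $\deg:H^{2g}\cong W$. So $(D^g)/g!$ is a unit times $\mathrm{Pf}(E_D)$. By Riemann–Roch on abelian varieties $\deg\varphi_D=((D^g)/g!)^2$ when this is nonzero. Hence, if $E_D$ is nondegenerate,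
$$v_p(\deg\varphi_D)=v_p(\det E_D).\tag{4}$$
The same holds for $\ell$ with $T_\ell B=H^1(B,\mathbb Z_\ell)^\vee$ in place of $L(B)$. We write $E_D$ for the $\ell$-adic form too. It equals $c_{1,\ell}(D)$ up to the sign in the identification of $\bigwedge^2(T_\ell B)^\vee$ with forms on $T_\ell B$, which is the same for all $B$, $D$ and $\ell$, and is $+$ for the formula just given.

**4.4. From $H^1$ of a curve to $L$ of its Jacobian.** Write $J=J(C)$. In both theories define
$$\iota:H^1(C)\cong H^1(J)^\vee,\qquad\iota(y)(h)=\langle a^*h,y\rangle .\tag{5}$$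
In the crystalline case $\iota:H^1_{\rm crys}(C/W)\cong L(J)$ commutes with Frobenius. Indeed (1) with $d=1$ gives $p\langle a^*h,Fy\rangle=\langle FVa^*h,Fy\rangle=p\,\sigma\langle a^*Vh,y\rangle$, that is, $\iota(Fy)(h)=\sigma(\iota(y)(Vh))=(F_L\iota(y))(h)$.

*Claim. If $R\in\mathrm{CH}^1(C\times C')$ induces $\rho:J(C)\to J(C')$, then $a^*\rho^*=R^*a'^*$ on $H^1(J(C'))$. Hence $L(\rho)=R_*$ under $\iota$ (and $T_\ell\rho=R_*$ under $\iota$ in the $\ell$-adic case).*

Everything is additive in $R$, so take $C,C'$ connected and $R$ an integral curve in $C\times C'$. If $R=\{pt\}\times C'$, both sides are $0$. Otherwise $R$ dominates $C$ and is flat over it. Let $b:B\to C$ be a finite morphism of connected smooth projective curves with $k(B)/k(C)$ normal and containing $k(R)$. A residue field of $k(B)\otimes_{k(C)}k(R)$ is generated by $k(B)$ and an embedded copy of $k(R)$. Since $k(B)$ is normal and contains one copy of $k(R)$, it contains every copy inside a common algebraic closure, so all these residue fields equal $k(B)$. The pull-back $(b\times1)^*R$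 is flat over $B$, so all its components dominate $B$; they have function field $k(B)$, so they map birationally, hence isomorphically, to the smooth curve $B$. Thus $(b\times1)^*R=\sum m_i\,\mathrm{graph}(h_i)$ with $h_i:B\to C'$. On points, $R_*[b(t)]=\sum m_i[h_i(t)]$, so
$$\rho\circ a\circ b=\sum m_i\,a'\circ h_i+\text{const}.$$
Translations act trivially on $H^1$ of an abelian variety, and sums of maps give sums on $H^1$. So $b^*a^*\rho^*=\sum m_ih_i^*a'^*=((b\times1)^*R)^*a'^*=b^*R^*a'^*$. As $b_*b^*=\deg b$, the map $b^*$ is injective on $H^1$, and the first claim follows. For the second, $(L(\rho)\iota y)(h')=\langle a^*\rho^*h',y\rangle=\langle R^*a'^*h',y\rangle=\langle a'^*h',R_*y\rangle=\iota'(R_*y)(h')$. From now on we identify $L(J(C))$ with $H^1_{\rm crys}(C/W)$ by $\iota$.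

**4.5. Divisor classes on $J$ as correspondences on $C$.** For $D\in\mathrm{NS}(J)_{\mathbb Q}$ put $\Lambda(D)=m^*D-\mathrm{pr}_1^*D-\mathrm{pr}_2^*D$ on $J\times J$ ($m$ the sum), and $R(D)=(a\times a)^*\Lambda(D)\in\mathrm{CH}^1(C\times C)_{\mathbb Q}$. Changing $D$ within its class in $\mathrm{NS}$ does not change $\Lambda(D)$, and changing base points changes $R(D)$ by fibral classes. In both theories
$$E_D(\iota x,\iota y)=-\langle x,R(D)_*y\rangle .\tag{6}$$
Proof. For $\alpha,\beta\in H^1(J)$, $m^*(\alpha\cup\beta)-\mathrm{pr}_1^*(\alpha\cup\beta)-\mathrm{pr}_2^*(\alpha\cup\beta)=\mathrm{pr}_1^*\alpha\cup\mathrm{pr}_2^*\beta-\mathrm{pr}_1^*\beta\cup\mathrm{pr}_2^*\alpha$. So $c_1(\Lambda(D))=\sum\mathrm{pr}_1^*\alpha_i\cup\mathrm{pr}_2^*\beta_i$ with $E_D(x,y)=\sum x(\alpha_i)y(\beta_i)$. Hence $R(D)_*y=\sum\langle y,a^*\alpha_i\rangle\,a^*\beta_i$, and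
$$\langle R(D)_*y,x\rangle=\sum\langle y,a^*\alpha_i\rangle\langle a^*\beta_i,x\rangle=-\sum(\iota y)(\alpha_i)\,(\iota x)(\beta_i)=-E_D(\iota y,\iota x).$$
Both $\langle\,,\rangle$ on $H^1(C)$ and $E_D$ are alternating; exchanging the arguments on both sides gives (6).

Let $\Theta$ be the canonical principal polarization of $J$, the sum of those of the factors. The pull-back $a^*:\widehat J=\mathrm{Pic}^0(J)\to J$ equals $-\varphi_\Theta^{-1}$ (Milne, *Jacobian varieties*, §6). The restriction of $\Lambda(D)$ to $J\times\{b\}$ is $\varphi_D(b)$, and $R(D)$ is symmetric, so $R(D)_*[c]=a^*\varphi_D(a(c))$ up to a constant on each component. Therefore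
$$R(D)\ \text{ induces }\ -\varphi_\Theta^{-1}\varphi_D\in\mathrm{End}(J)_{\mathbb Q}.\tag{7}$$
In particular $R(\Theta)$ and $-\Delta$ both induce $-\mathrm{id}$, so they agree up to fibral classes, and (6) gives $E_\Theta(\iota x,\iota y)=\langle x,y\rangle$.

**4.6. Comparison of $\iota$ with the Kummer map.** *$\ell$-adically, $\iota=\pm\kappa^{-1}:H^1(C,\mathbb Z_\ell(1))\to T_\ell J$, with a universal sign.* The Kummer isomorphism $\kappa_J:T_\ell\widehat J\cong H^1(J,\mathbb Z_\ell(1))=\mathrm{Hom}(T_\ell J,\mathbb Z_\ell(1))$ is $z\mapsto e(\cdot,z)$ up to a universal sign, $e$ being the Weil pairing, and $E_\Theta(s,t)=\pm e(s,\varphi_\Theta t)$. Let $h=\kappa_J(z)$. Kummer maps commute with $a^*$, so $t:=\kappa^{-1}(a^*h)=a^*z=-\varphi_\Theta^{-1}z$, and $E_\Theta(\cdot,t)=\pm e(\cdot,z)=\pm h$. On the other hand, $E_\Theta(\iota x',\iota a^*h)=\langle x',a^*h\rangle=-(\iota x')(h)$ for all $x'$, so $E_\Theta(\cdot,\iota a^*h)=-h$. As $E_\Theta$ is perfect, $\iota a^*h=\pm t=\pm\kappa^{-1}(a^*h)$, and every element of $H^1(C,\mathbb Z_\ell(1))$ is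 some $a^*h$.

With 4.5 this gives $c_{1,\ell}(\Theta)(\kappa^{-1}x,\kappa^{-1}y)=\langle x,y\rangle$ for the sign convention of 4.3, as announced in Example 4.

**4.7. Cycles on $C\times X$ and Bloch's map.** Let $A=\mathrm{Ab}^2X$ and $\Gamma\in\mathrm{CH}^2(C\times X)$. For each $C_i$ with base point $c_i$, the map $c\mapsto\phi_X^2(\Gamma_c-\Gamma_{c_i})$ is a morphism $C_i\to A$ by regularity, and it extends to a homomorphism from $J(C_i)$. Together these give $\gamma:J(C)\to A$ with $\gamma(x)=\phi_X^2(\Gamma_*x)$. Bloch's map commutes with correspondences, and on divisors on curves it is the Kummer isomorphism up to a universal sign (Bloch, *Compositio* 39 (1979), §3). Hence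
$$T_\ell\lambda^2\circ T_\ell\gamma=\pm\,\Gamma_*\circ\kappa:\ T_\ell J(C)\to H^3(X,\mathbb Z_\ell(2))/\mathrm{tors}.\tag{8}$$

## 5. Decomposing the diagonal: everything in $H^3$ comes from curves

In Sections 5–8, $X$ is connected with $\mathrm{CH}_0(X)_{\mathbb Q}$ supported in dimension $0$, and $A=\mathrm{Ab}^2X$.

**Lemma 1.** There are $N\ge1$, a curve $C_0$, $\Phi\in\mathrm{CH}^2(C_0\times X)$ and $\Psi\in\mathrm{CH}^2(X\times C_0)$ such that $\Phi_*\Psi_*=N$ on $H^3(X)$, both in $\mathbb Q_\ell$-cohomology and in rational crystalline cohomology.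

*Proof.* **Step 1: decompose the diagonal (Bloch–Srinivas).** Let $K=k(X)$, $\Omega=\overline K$, and let $\eta\in X(K)$ be the tautological point. By hypothesis $n\eta=\sum_{z\in Z}n_zz$ in $\mathrm{CH}_0(X_\Omega)$ for some $n\ge1$ and integers $n_z$. The rational equivalence is defined over a finite extension of $K$. Pushing forward to $X_K$ gives $N_1\eta=\sum m_zz$ in $\mathrm{CH}_0(X_K)$ with $N_1\ge1$. Now $\mathrm{CH}_0(X_K)$ is the direct limit of $\mathrm{CH}^3(U\times X)$ over dense open $U\subset X$; the diagonal restricts to $\eta$ and $X\times z$ to $z$. So $N_1\Delta_X-\sum m_z[X\times z]$ vanishes on some $U\times X$. By localization,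
$$N_1\Delta_X=Z_1+Z_2\ \text{ in }\mathrm{CH}^3(X\times X),$$
with $Z_1=\sum m_z[X\times z]$ and $Z_2$ supported on $D\times X$ for a closed $D\subsetneq X$, which we enlarge to be of pure dimension $2$. The cycle $X\times z$ acts on $H^3$ through $\mathrm{pr}_{2*}\mathrm{pr}_1^*x\in H^{-3}=0$. So $Z_2$ acts as $N_1$.

**Step 2: pass to a smooth surface.** Let $g:\tilde D\to D\subset X$ be a resolution ($\tilde D$ possibly disconnected). As $\tilde D\times X\to D\times X$ is proper and surjective, a positive multiple of $Z_2$ is $(g\times1)_*\tilde Z$ with $\tilde Z\in\mathrm{CH}^2(\tilde D\times X)$. This multiple acts on $H^3$ as $\tilde Z_*g^*:H^3(X)\to H^3(\tilde D)\to H^3(X)$.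

**Step 3: pass to a curve.** By Murre (*On the motive of an algebraic surface*; see Scholl, *Classical motives*, §4), with rational coefficients $h^3(\tilde D)\cong h^1(\tilde D)\otimes\mathbb L$, and $h^1(\tilde D)$ is a direct factor of the motive $h^1$ of a curve $C_0$. So there are $\alpha\in\mathrm{CH}^1(\tilde D\times C_0)_{\mathbb Q}$ and $\beta\in\mathrm{CH}^2(C_0\times\tilde D)_{\mathbb Q}$ with $\beta_*\alpha_*=\mathrm{id}$ on $H^3(\tilde D)$ in both theories. Take for $\Phi$ and $\Psi$ suitable positive multiples of $\tilde Z\circ\beta$ and $\alpha\circ{}^t\mathrm{graph}(g)$. Then $\Phi_*\Psi_*$ is a positive integer multiple of $\tilde Z_*\beta_*\alpha_*g^*=\tilde Z_*g^*$. $\square$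

**Lemma 2.** If $\Gamma\in\mathrm{CH}^2(C\times X)$ induces $\gamma=0:J(C)\to A$, then $\Gamma_*=0:H^1_{\rm crys}(C/W)\to M$.

*Proof.* By (8), $\Gamma_*=0$ on $H^1(C,\mathbb Q_\ell)$. So $\Psi\circ\Gamma\in\mathrm{CH}^1(C\times C_0)$ acts as $0$ on $H^1(C,\mathbb Q_\ell)$. By (Transfer) it acts as $0$ on $H^1_{\rm crys}$. Therefore $N\Gamma_*=\Phi_*\Psi_*\Gamma_*=0$, and $M$ is torsion-free. $\square$

The detour through $\Psi$ is essential here: (Transfer) concerns divisors on products of curves, and Lemma 1 is what turns a question about $H^3(X)$ into one about curves.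

**Lemma 3.** There is $(C,\Gamma)$ with $\gamma:J(C)\to A$ surjective. In particular $\phi_X^2$ is surjective onto $A(k)$.

*Proof.* The disjoint union of $(C,\Gamma)$ and $(C',\Gamma')$ has as image the sum of the two images. So an image $A_0\subset A$ of maximal dimension contains all images. Every element of $\mathrm{CH}^2(X)_{\rm alg}$ is $\Gamma_*x$ for some connected curve $C$, some $\Gamma$ and some $x$ of degree $0$, so $\phi_X^2$ has values in $A_0(k)$. It is regular as a map to $A_0$, since a morphism from a smooth $T$ to $A$ with points in $A_0$ factors through $A_0$. Universality gives $h:A\to A_0$ with $h\phi_X^2=\phi_X^2$. The composite of $h$ with $A_0\subset A$ fixes $\phi_X^2$, so it is $\mathrm{id}_A$ by the uniqueness in the universal property. So $A_0=A$. $\square$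

**Lemma 4.** $T_\ell\lambda^2:T_\ell A\to H^3(X,\mathbb Z_\ell(2))/\mathrm{tors}$ is an isomorphism for all $\ell\ne p$. In particular $2\dim A=b_3(X)=\mathrm{rk}_WM$.

*Proof.* Let $\mu:A\{\ell\}\to H^3(X,\mathbb Q_\ell/\mathbb Z_\ell(2))$ be the map through which $\lambda^2$ factors.

**Step 1: torsion points lift to torsion cycles.** Let $x\in A\{\ell\}$, $\ell^nx=0$, and let $\gamma$ be as in Lemma 3. Choose $y_0\in J(C)(k)$ with $\gamma(y_0)=x$. The group $(\ker\gamma)^0_{\rm red}(k)$ is divisible, of some finite index $m$ in $\ker\gamma(k)$. Since $\ell^ny_0\in\ker\gamma(k)$, the element $m\ell^ny_0$ lies in this divisible group and equals $m\ell^nw$ with $w$ in it. Then $y_0-w$ is torsion and maps to $x$. Its $\ell$-primary part $y$ maps to the $\ell$-primary part of $x$, that is, to $x$. So $x=\phi_X^2(z)$ with $z=\Gamma_*y\in\mathrm{CH}^2(X)_{\rm alg}\{\ell\}$.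

**Step 2: injectivity and torsion-free cokernel.** If $\mu(x)=\lambda^2(z)=0$, then $z=0$, because $\lambda^2$ is injective (Merkurjev–Suslin). So $x=0$, and $\mu$ is injective. Hence $T_\ell\mu=T_\ell\lambda^2$ is injective. If $(a_n)\in T_\ell H^3(X,\mathbb Q_\ell/\mathbb Z_\ell(2))$ satisfies $\ell(a_n)=(\mu(b_n))$, then $a_{n-1}=\ell a_n=\mu(b_n)$, so $(a_n)$ is in the image, by injectivity of $\mu$. So the cokernel is torsion-free.

**Step 3: rational surjectivity.** By (8) for $(C_0,\Phi)$, the rational image contains $\Phi_*H^1(C_0,\mathbb Q_\ell)$, which is everything by Lemma 1. With Step 2 this proves the isomorphism and $2\dim A=b_3$.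

**Step 4: the crystalline rank.** In both theories $\frac1N\Psi_*\Phi_*$ is an idempotent on $H^1(C_0)_{\mathbb Q}$ with image $\Psi_*H^3(X)\cong H^3(X)$. So $\dim H^3(X)$ is $\frac1N$ times the trace of $P=\Psi\circ\Phi\in\mathrm{CH}^1(C_0\times C_0)$ on $H^1(C_0)$. By the Lefschetz trace formula this trace is the sum of the traces on $H^0$ and $H^2$, which are sums of degrees of $P$ over the factors, minus the intersection number $(P\cdot\Delta)$. These numbers do not depend on the theory. $\square$

## 6. Presentations of $A$ by Jacobians, and the one of least degree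

We want to push the maps $\Gamma_*:L(J)\to M$ down to $L(A)$. The obstacle is that $\gamma:J\to A$ need not have connected reduced kernel, so $L(J)\to L(A)$ need not be surjective. What one controls directly is the following.

For $(C,\Gamma)$ with $\gamma:J=J(C)\to A$ surjective let $K'=(\ker\gamma)^0_{\rm red}$, an abelian subvariety, $A'=J/K'$, and let $u:A'\to A$ be the induced isogeny. Choose $(C,\Gamma)$ with $\deg u$ **minimal**.

**Lemma 5.** (a) For every connected smooth projective curve $C_1$ and $\Delta_1\in\mathrm{CH}^2(C_1\times X)$, the induced $\delta:J(C_1)\to A$ factors through $u$. (b) We may assume that $(C,\Gamma)$ contains $(C_0,\Phi)$ of Lemma 1.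

*Proof.* The pair $C\sqcup C_1$, $\Gamma\sqcup\Delta_1$ gives $J_1=J\times J(C_1)$ and $\gamma_1=\gamma+\delta$. Let $K_1',A_1',u_1$ be the corresponding objects. As $K'\times0$ is reduced, connected and killed by $\gamma_1$, it lies in $K_1'$. We get $w:A'\to A_1'$ with $u=u_1w$, an isogeny since $u$ and $u_1$ are. Then $\deg u=\deg u_1\deg w$, and minimality gives $\deg w=1$. Now $\delta=u_1\circ(J(C_1)\to A_1')=u\circ w^{-1}\circ(J(C_1)\to A_1')$, which is (a). Also $\deg u_1=\deg u$, so such enlargements preserve minimality; adding the components of $C_0$ gives (b). $\square$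

Fix $(C,\Gamma)$ as in Lemma 5(b).

**Lemma 6.** $\Gamma_*:L(J)=H^1_{\rm crys}(C/W)\to M$ factors through the surjection $L(J)\to L(A')$, giving $j':L(A')\to M$. It satisfies $F_Mj'=p\,j'F_L$, and $j'_{\mathbb Q}$ is an isomorphism.

*Proof.* By Poincaré reducibility there is $e\in\mathrm{End}(J)$ with image $K'$. Let $E'\in\mathrm{CH}^1(C\times C)$ induce it (4.2). Then $\Gamma\circ E'$ induces $\gamma e=0$. By 4.4 and Lemma 2, $\Gamma_*L(e)=\Gamma_*E'_*=0$. The sequence $0\to L(K')\to L(J)\to L(A')\to0$ is exact. The image of $L(e)$ has finite colength in $L(K')$: there is $s:K'\to J$ with $es=m\ge1$ on $K'$, so the image contains $mL(K')$. As $M$ is torsion-free, $\Gamma_*L(K')=0$, and $j'$ exists. The Frobenius relation is (2), because $L(J)\to L(A')$ is surjective and commutes with $F_L$. The image of $j'_{\mathbb Q}$ contains $\Phi_*H^1_{\rm crys}(C_0)_{\mathbb Q}=M_{\mathbb Q}$ by Lemma 1, and $\mathrm{rk}\,L(A')=2\dim A=\mathrm{rk}\,M$ by Lemma 4. $\square$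

## 7. The universal property excludes purely inseparable isogenies

Lemma 6 almost proves part 1 of Theorem B, but for $A'$ in place of $A$. If $p\mid\deg u$, then $L(A')\subsetneq L(A)$, and $j'$ extended to $L(A)$ might leave $M$ or $M_1$. We must rule this out. This is where (S) enters, to make the $p$-part of $\ker u$ infinitesimal, and where the universality of $\mathrm{Ab}^2$ does its main work.

**Lemma 7.** Under (S), $\deg u$ is prime to $p$. Hence $L(u):L(A')\to L(A)$ is an isomorphism.

*Proof.* **Step 1: $A'$ has $p$-rank $0$.** By Lemma 6, $F_M$ is conjugate over $W[1/p]$ to $pF_L$. So the slopes of $F_L$ on $L(A')_{\mathbb Q}$ are those of $M_{\mathbb Q}$ minus $1$, and by (S) none is $0$ or $1$. The slopes of $H^1_{\rm crys}(A')$ are the $1-s$ for $s$ a slope of $F_L$; so $0$ is not among them, and the $p$-rank of $A'$ is $0$ by 4.3.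

**Step 2: isolate an infinitesimal kernel.** Write $\ker u=N_{p'}\times N_p$ (prime-to-$p$ and $p$-primary parts). By Step 1, $N_p(k)=0$, so $N_p$ is infinitesimal. Let $A''=A'/N_{p'}$ and $u'':A''\to A$. This isogeny has kernel isomorphic to $N_p$; it is purely inseparable, hence finite, surjective, universally injective, and bijective on $k$-points. We show that $u''$ is an isomorphism. Since it is bijective on points, we may put
$$\phi''=(u'')^{-1}\circ\phi_X^2:\ \mathrm{CH}^2(X)_{\rm alg}\to A''(k),$$
a group homomorphism.

**Step 3: reduce to the regularity of $\phi''$.** Suppose $\phi''$ is regular. By universality there is $h:A\to A''$ with $\phi''=h\phi_X^2$. Then $u''h\phi_X^2=\phi_X^2$, and $\phi_X^2$ is surjective onto $A(k)$ (Lemma 3), so $u''h=\mathrm{id}_A$. Hence $\deg u''=1$, $N_p=0$, and $\deg u$ is prime to $p$. The last assertion of the lemma is then in 4.3.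

To prove regularity, let $T$ be a smooth connected variety, $t_0\in T(k)$, $Z\in\mathrm{CH}^2(T\times X)$, and $f:T\to A$ the morphism $t\mapsto\phi_X^2(Z_t-Z_{t_0})$. We must lift $f$ through $u''$. We may assume $\dim T\ge1$.

**Step 4: lift along curves.** *If $C^\circ\subset T$ is a connected smooth locally closed curve, then $f|_{C^\circ}$ lifts to a morphism $C^\circ\to A''$.* Let $\overline C$ be the smooth completion, and let $\overline Z\in\mathrm{CH}^2(\overline C\times X)$ extend $Z|_{C^\circ\times X}$ (restriction of Chow groups to an open subset is surjective). For $c,c'\in C^\circ$, $f(c)-f(c')=\phi_X^2(\overline Z_c-\overline Z_{c'})$ is the image of $[c]-[c']$ under the homomorphism $J(\overline C)\to A$ induced by $\overline Z$. By Lemma 5(a) this homomorphism factors through $u$, hence through $u''$. Fixing $c'$ and adding the preimage of $f(c')$ in $A''(k)$ gives the lift.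

**Step 5: lift on all of $T$.** Let $T''=(T\times_AA'')_{\rm red}$ with projection $\pi:T''\to T$. The map $\pi$ is finite, surjective and universally injective, so $T''$ is integral and $k(T'')/k(T)$ is finite purely inseparable.

If $k(T'')=k(T)$, then $\pi$ is finite and birational onto a normal variety, hence an isomorphism, and $T\cong T''\to A''$ is the lift.

Otherwise there is $y\in k(T'')\setminus k(T)$ with $g:=y^p\in k(T)$. By uniqueness of $p$-th roots, $g\notin k(T)^p$. As $k$ is perfect, the kernel of $d$ on $k(T)$ is $k(T)^p$, so $dg\ne0$ in $\Omega_{k(T)/k}$. Choose an affine open $U\subset T$ with $g\in\mathcal O(U)$ and $y\in\mathcal O(\pi^{-1}U)$, and a point $t\in U(k)$ with $dg(t)\ne0$. Choose local parameters $t_1,\dots,t_d$ at $t$ with $dt_1(t)=dg(t)$. The locus $t_2=\dots=t_d=0$ near $t$ gives a connected smooth locally closed curve $C^\circ\subset U$ through $t$ with $d(g|_{C^\circ})(t)\ne0$. By Step 4, $f|_{C^\circ}$ lifts to $A''$. As $C^\circ$ is reduced, this gives $s:C^\circ\to T''$ over $T$. Then $(s^*y)^p=g|_{C^\circ}$, so $d(g|_{C^\circ})=0$,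 a contradiction. $\square$

## 8. Parts 1 and 2 of Theorem B

**Part 1.** Put $j=j'\circ L(u)^{-1}:L(A)\to M$. By Lemmas 6 and 7 it is injective of finite colength with $F_Mj=p\,jF_L$. So $F_M(jL(A))\subset pM$, that is, $jL(A)\subset M_1$. As $\gamma$ is $J\to A'$ followed by $u$, the map $L(\gamma)$ is $L(J)\twoheadrightarrow L(A')$ followed by the isomorphism $L(u)$. Hence
$$j\circ L(\gamma)=\Gamma_*,\qquad L(\gamma):L(J)\to L(A)\ \text{surjective}.\tag{9}$$

**Part 2.** Let $\theta$ satisfy (i), $D=\gamma^*\theta\in\mathrm{NS}(J)$ and $R={}^t\Gamma\circ\Gamma$.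

**Step 1: translate (i) into a statement about cycles on $C\times C$.** Fix some $\ell\ne p$. For $x,y\in H^1(C,\mathbb Z_\ell(1))$, (i), (8) and (3) give
$$c_{1,\ell}(D)(\kappa^{-1}x,\kappa^{-1}y)=-\langle\Gamma_*x,\Gamma_*y\rangle_X=-\langle x,R_*y\rangle_C;$$
the sign in (8) occurs twice. By 4.6 and (6) the left side is $\pm\langle x,R(D)_*y\rangle$, with a sign independent of $x,y$ and of the components of $C$. So for a suitable sign $R(D)\pm R$ acts as $0$ on $H^1(C,\mathbb Q_\ell)$.

**Step 2: transfer to crystalline cohomology.** By (Transfer), $R(D)\pm R$ acts as $0$ on $H^1_{\rm crys}$. By (6) and (3) in crystalline cohomology, for $x,y\in L(J)$,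
$$E_D(x,y)=\pm\langle x,R_*y\rangle=\pm\langle\Gamma_*x,\Gamma_*y\rangle_M .$$
Since $E_D(x,y)=E_\theta(L(\gamma)x,L(\gamma)y)$, the relation $\Gamma_*=jL(\gamma)$ and the surjectivity of $L(\gamma)$ in (9) give
$$E_\theta(x,y)=\pm\langle jx,jy\rangle_M\qquad(x,y\in L(A)).\tag{10}$$

**Step 3: compute the degree.** Let $G$ be the Gram matrix of $M$ in a basis and $P$ the matrix of $j$. Then $E_\theta$ has matrix $\pm P^tGP$, where $\det G$ is a unit and $v_p(\det P)=\mathrm{length}(M/jL(A))=r$ by elementary divisors. So $E_\theta$ is nondegenerate, and by (4) $v_p(\deg\varphi_\theta)=2r$. For $\ell\ne p$, (i), Lemma 4 and Poincaré duality modulo torsion show that $c_{1,\ell}(\theta)$ is perfect, so $\ell\nmid\deg\varphi_\theta$. Hence $\deg\varphi_\theta=p^{2r}$, and $r\ge\mathrm{length}(M/M_1)$ since $jL(A)\subset M_1$.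

If (P) holds, then some $\theta$ as in (i) has degree $1$, so $r=0$, $M=M_1$, and $F(M)\subset pM$. $\square$

## 9. Hermitian threefolds: proof of Theorem A

$X_q$ is defined over $\mathbb F_p$, and both the hypothesis on $\mathrm{CH}_0$ and (P) concern $X_{\overline k}$. So let $k$ be algebraically closed and $X=X_q$, $q=p^e\ge4$. As a smooth hypersurface of dimension $3$, $X$ is connected.

**Step (a): a dominant map from affine space.** The polynomial $\sum x_i^{q+1}$ is $h(x,x)$ for a nondegenerate Hermitian form $h$ for $\mathbb F_{q^2}/\mathbb F_q$. All such forms of rank $5$ are equivalent over $\mathbb F_{q^2}$. So in suitable coordinates $X$ is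
$$x_0^qx_1+x_0x_1^q+x_2^qx_3+x_2x_3^q+x_4^{q+1}=0 .$$
This $X$ contains the line $x_1=x_2=x_4=0$. Take the point $P=(1,0,0,-t,0)$ on it and the direction $v=(0,t^q,1,b,c)$. Restrict the equation to $P+sv$. The coefficient of $s$ is $t^q+(-t)^q=0$, so $v$ is a tangent direction. Because the equation is Hermitian, only the terms in $s^q$ and $s^{q+1}$ remain, so the line meets $X$ in $P$ with multiplicity at least $q$ and in one residual point. Solving for it gives $\mathbb A^3\dashrightarrow X$,
$$(t,b,c)\mapsto(1:x_2t^q:x_2:x_2b-t:x_2c),\qquad x_2=-\frac{t^{q^2}-t}{b+b^q+c^{q+1}} .$$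
Direct check: the left side of the equation is
$$x_2t^q+x_2^qt^{q^2}+x_2^{q+1}b-x_2^qt+x_2^{q+1}b^q-x_2t^q+x_2^{q+1}c^{q+1}=x_2^q(t^{q^2}-t)+x_2^{q+1}(b+b^q+c^{q+1})=0 .$$
Where $x_2\ne0$ the map is injective on $k$-points: with $x_0=1$, $t$ is the $q$-th root of $x_1/x_2$, $b=(x_3+t)/x_2$ and $c=x_4/x_2$. So the image has dimension $3$, and the map is dominant.

**Step (b): zero-cycles.** Let $V\subset\mathbb A^3$ be a dense open subset on which the map is a morphism $V\to X$, and let $U\subset X$ be a dense open subset contained in its image. Choose $z\in U(k)$. Let $\Omega\supset k$ be algebraically closed. Every closed point of $X_\Omega$ lies on an integral projective curve meeting $U_\Omega$. On the normalization of this curve a point is rationally equivalent to a divisor supported over $U_\Omega$. So every point of $X_\Omega$ is rationally equivalent to a zero-cycle on $U_\Omega$. Two points of $U_\Omega$ lift to $V_\Omega$. If the lifts are distinct, the line through them meets $V_\Omega$ in a dense open subset of the line containing both, and its map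 to $X_\Omega$ extends to $\mathbb P^1$. So the two points are rationally equivalent. Hence $\mathrm{CH}_0(X_\Omega)=\mathbb Z\cdot z$, and $\mathrm{CH}_0(X)_{\mathbb Q}$ is supported on $Z=\{z\}$.

**Step (c): the slopes are all $\frac32$.** Count points over $\mathbb F_{q^2}$. Let $a$ be the number of $x\in\mathbb F_{q^2}^5$ with $\sum\mathrm{Nm}(x_i)=0$, where $\mathrm{Nm}(x)=x^{q+1}\in\mathbb F_q$. Each nonzero element of $\mathbb F_q$ is the norm of $q+1$ elements, so for a nontrivial additive character $\psi$ of $\mathbb F_q$, $\sum_{x\in\mathbb F_{q^2}}\psi(\mathrm{Nm}\,x)=1-(q+1)=-q$. Thus $a=\frac1q(q^{10}+(q-1)(-q)^5)=q^9-q^5+q^4$, and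
$$\#X(\mathbb F_{q^2})=\frac{q^9-q^5+q^4-1}{q^2-1}=\frac{(q^5+1)(q^4-1)}{q^2-1}=1+q^2+q^5+q^7 .$$
By weak Lefschetz and Poincaré duality, $H^{2i}$ contributes $q^{2i}$ ($0\le i\le3$) and $H^1=H^5=0$. So the trace of the $q^2$-Frobenius on $H^3$ is
$$q^4+q^6-q^5-q^7=-q^3\cdot q(q-1)(q^2+1).$$
With $d=q+1$, $b_3=\frac{(d-1)^5-(d-1)}d=\frac{q^5-q}{q+1}=q(q-1)(q^2+1)$. All eigenvalues have absolute value $q^3$ (Deligne), and their sum is $-q^3b_3$; so all of them equal $-q^3$. By Katz–Messing the same holds on crystalline cohomology. The $q^2$-Frobenius is $F^{2e}$, so all slopes of $M_{\mathbb Q}$ are $v_p(q^3)/(2e)=\frac32$, and (S) holds.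

**Step (d): $\mathrm{length}(M/M_1)=\binom q4$.** $X$ lifts to a smooth hypersurface $\mathcal X$ over $W$. The groups $H^b(\mathcal X,\Omega^a)$ are free and commute with base change, and the Hodge–de Rham spectral sequences degenerate (Deligne, SGA 7 XI, Thm. 1.5). So $H^*_{\rm crys}(X/W)$ is torsion-free, $M/pM=H^3_{dR}(X/k)$, and $F$ mod $p$ is induced by the absolute Frobenius of $X$. The latter kills $\Omega^i$ for $i\ge1$, because $d(f^p)=0$. So $F$ mod $p$ is the composite
$$H^3_{dR}(X)\to H^3(X,\mathcal O_X)\xrightarrow{\ f\mapsto f^p\ }H^3(X,\mathcal H^0(\Omega^\bullet))\to H^3_{dR}(X).$$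
The first map is surjective with kernel $\mathrm{Fil}^1$, by degeneration. The second is bijective, since $f\mapsto f^p$ is an isomorphism of sheaves of abelian groups $\mathcal O_X\cong\ker d$. The third is an edge map of the conjugate spectral sequence $H^a(X,\mathcal H^b(\Omega^\bullet))\Rightarrow H^{a+b}_{dR}(X)$. By the Cartier isomorphism its initial terms have the dimensions of the Hodge groups, whose sum is already $\dim H^*_{dR}$; so it degenerates, and the edge map is injective. Hence $\ker(F\bmod p)=\mathrm{Fil}^1=M_1/pM$, and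
$$\mathrm{length}(M/M_1)=h^3(\mathcal O_X)=h^0(\omega_X)=h^0(\mathcal O_X(q-4))=\binom q4\ge1,$$
the forms of degree $q-4<q+1$ in five variables being unaffected by the equation of $X$.

**Conclusion.** By (b) and (c), Theorem B applies. By (d), $F(M)\not\subset pM$, and any $\theta$ satisfying (i) has $\deg\varphi_\theta=p^{2r}$ with $r\ge\binom q4\ge1$. So (ii) fails, and $X_q$ does not satisfy (P). For every $p$ there is $q=p^e\ge4$, so the statement in question is false over every field of positive characteristic. The existence of $\theta$ in Theorem A is part 3 of Theorem B, proved in the next section. $\blacksquare$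

*Examples.* For $p=2$, $q=4$: the Fermat quintic threefold has $b_3=4\cdot3\cdot17=204$, so $\dim\mathrm{Ab}^2=102$, and $\binom44=1$ gives $4\mid\deg\varphi_\theta$. For every $p\ge5$ one may take $q=p$, the Fermat threefold of degree $p+1$.

## 10. Existence of the class $\theta$ (Theorem B, part 3)

Keep the notation of Section 8, and let $\rho\in\mathrm{End}(J)$ be induced by $R={}^t\Gamma\circ\Gamma$.

**Step 1: a class on $J$ with the right form.** By (3), $\langle x,R_*y\rangle=\langle\Gamma_*x,\Gamma_*y\rangle_X$ is alternating on $H^1(C,\mathbb Q_\ell)$, because cup product on $H^3$ is. By 4.5 and 4.4, $\langle x,R_*y\rangle=E_\Theta(\iota x,\iota R_*y)=E_\Theta(\iota x,\rho\,\iota y)$, so $E_\Theta(\cdot,\rho\,\cdot)=\pm e(\cdot,\varphi_\Theta\rho\,\cdot)$ is alternating on $T_\ell J$. Hence $\varphi_\Theta\rho:J\to\widehat J$ is symmetric, and a symmetric homomorphism is $\varphi_D$ for some $D\in\mathrm{NS}(J)_{\mathbb Q}$. By (7), $R(D)$ induces $-\varphi_\Theta^{-1}\varphi_D=-\rho$, so $R(D)=-R$ modulo fibral classes. By (6) and (3), in both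 theories (and for every $\ell\neq p$),
$$E_D(\iota x,\iota y)=\langle x,R_*y\rangle=\langle\Gamma_*x,\Gamma_*y\rangle_X .$$

**Step 2: descend to a rational class on $A$.** By Poincaré reducibility there is $s:A\to J$ with $\gamma s=n\ge1$. Put $\theta=\pm n^{-2}s^*D\in\mathrm{NS}(A)_{\mathbb Q}$, the universal sign being chosen in a moment. By (8) and 4.6, $\Gamma_*\circ\iota^{-1}\circ T_\ell s=\pm n\,T_\ell\lambda^2$; by (9), $\Gamma_*\circ L(s)=n\,j$. The first sign occurs twice in the form. What remains is the sign between $E_\theta$ and $c_{1,\ell}(\theta)$, which is the same for all $\ell$ (4.3). So with the right choice of sign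
$$c_{1,\ell}(\theta)(x,y)=-\deg(T_\ell\lambda^2x\cup T_\ell\lambda^2y)\ \ (\text{all }\ell\ne p),\qquad E_\theta(x,y)=\pm\langle jx,jy\rangle_M .$$

**Step 3: $\theta$ is integral.** By Step 2, $\theta$ has integral classes in $H^2(A,\mathbb Z_\ell(1))$ for all $\ell\ne p$. It also has an integral class in $H^2_{\rm crys}(A/W)=\bigwedge^2H^1_{\rm crys}(A/W)$: the form $\langle j\cdot,j\cdot\rangle$ is $W$-valued and skew-symmetric, hence alternating because $2\langle m,m\rangle=0$ in the torsion-free $W$. The group $\mathrm{NS}(A)$ is finitely generated and torsion-free. We use two divisibility facts.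

- If the class of $\xi\in\mathrm{NS}(A)$ is divisible by $\ell$ in $H^2(A,\mathbb Z_\ell(1))$, then $\xi$ is divisible by $\ell$ in $\mathrm{NS}(A)$: the Kummer sequence embeds $\mathrm{Pic}(A)/\ell=\mathrm{NS}(A)/\ell$ in $H^2(A,\mu_\ell)$.
- If the class of $\xi$ is divisible by $p$ in $H^2_{\rm crys}(A/W)$, then $\xi$ is divisible by $p$ in $\mathrm{NS}(A)$: the map $\mathrm{NS}(A)/p\to H^2_{dR}(A/k)$ is injective, because crystalline cohomology of $A$ is torsion-free and its Hodge–de Rham spectral sequence degenerates (Ogus, *Supersingular K3 crystals*, Cor. 1.4).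

Write $\theta=\xi/m$ with $\xi\in\mathrm{NS}(A)$ and $m\ge1$. If a prime divides $m$, the class of $\xi=m\theta$ is divisible by it in the corresponding cohomology group, so $\xi$ is divisible by it in $\mathrm{NS}(A)$, and the prime can be cancelled. After finitely many cancellations $m=1$. So $\theta\in\mathrm{NS}(A)$, and it satisfies (i). $\square$
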